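\title{The weak Chebyshev greedy algorithm for the Haar system in $L^p$, $p>2$: $N$ steps up to a logarithm}

\begin{abstract}
Let $2<p<\infty$ and $d\ge1$. For the tensor product Haar system in $L^p([0,1]^d)$, the weak Chebyshev greedy algorithm is known to reach a constant multiple of the best $N$-term error within $O(N^{2/p'})$ steps. We show that the power $2/p'$ is never optimal: for every weakness parameter and every $\epsilon>0$, the error is at most $1+\epsilon$ times the best $N$-term error after $O\big(N(1+\ln N)^{\beta}\big)$ steps, where $\beta=(d+1)(p-2)/(2(p-1))$. At least $N$ steps are necessary, so the critical power of $N$ is $1$. A step of the algorithm makes little progress only if the residual is spread over the support of the chosen Haar function with a large share of its norm. We count the rectangles on which a fixed function can do this, and transfer the count to the moving residual by a dyadic chaining argument.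
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection*{The algorithm}
Let $X$ be a real uniformly smooth Banach space. We need only $X=L^p$ and, in one example, $X=\ell^p$, with $1<p<\infty$. In these spaces every $h\ne0$ has exactly one \emph{norming functional} $F_h$, that is, $\|F_h\|=1$ and $F_h(h)=\|h\|$, and best approximants from finite-dimensional subspaces are unique by strict convexity. A \emph{dictionary} is a set $\mathcal D\subset X$ of norm-one elements with dense linear span such that $g\in\mathcal D$ implies $-g\in\mathcal D$. The error of best $N$-term approximation,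
\[
\sigma_N(f)=\inf\Big\{\Big\|f-\sum_{j=1}^Nc_jg_j\Big\|:\ g_j\in\mathcal D,\ c_j\in\mathbb R\Big\},
\]
is the benchmark for every method that uses $N$ elements of $\mathcal D$.

The \emph{weak Chebyshev greedy algorithm} (WCGA) with weakness parameter $\tau\in(0,1]$ chooses the elements one at a time. Set $f_0=f$. For $m\ge1$:
\begin{itemize}
\item choose $\varphi_m\in\mathcal D$ with $F_{f_{m-1}}(\varphi_m)\ge\tau\sup_{g\in\mathcal D}F_{f_{m-1}}(g)$;
\item let $G_mf$ be the best approximant to $f$ from $V_m=\operatorname{span}\{\varphi_1,\dots,\varphi_m\}$;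
\item set $f_m=f-G_mf$.
\end{itemize}
The number $F_h(g)$ is the rate at which $\|h-\lambda g\|$ decreases at $\lambda=0$, so the first rule selects a direction of nearly steepest descent. If $f_m=0$, the algorithm stops: no further elements are chosen, and we put $G_kf=f$, $f_k=0$, $V_k=V_m$ for $k\ge m$. An admissible sequence $(\varphi_m)$ is a \emph{realization}. We ask for functions $\psi:\mathbb N\to\mathbb N$ and constants $C$ such that the Lebesgue-type inequality
\begin{equation}\label{eq:leb}
\|f-G_{\psi(N)}f\|\le C\,\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in X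
\end{equation}
holds for every realization. Thus $\psi(N)$ is the number of greedy steps that suffices to match the best choice of $N$ elements.

\begin{example}\label{ex:lp}
Let $X=\ell^p$, $\mathcal D=\{\pm e_i\}$, $\tau=1$. Here $F_h(e_i)=\|h\|^{1-p}|h_i|^{p-2}h_i$, so the algorithm selects a largest coordinate of the residual, and best approximation deletes the selected coordinates. After $N$ steps the $N$ largest coordinates are deleted, so \eqref{eq:leb} holds with $\psi(N)=N$ and $C=1$. The case $p=2$ covers every orthonormal basis of a separable Hilbert space.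
\end{example}

\subsection*{The Haar system}
Dyadic intervals are the sets $[i2^{-k},(i+1)2^{-k})\subset[0,1)$. Let $\chi_0=1$ and let $\chi_1,\chi_2,\dots$ enumerate the functions $|I|^{-1/p}(\mathbf 1_{I^-}-\mathbf 1_{I^+})$, where $I$ is a dyadic interval with halves $I^\pm$. The $d$-variate Haar system consists of the products
\[
H_\nu(x)=\chi_{\nu_1}(x_1)\cdots\chi_{\nu_d}(x_d),\qquad \nu=(\nu_1,\dots,\nu_d)\in\{0,1,2,\dots\}^d .
\]
They have norm one in $L^p([0,1]^d)$, they are pairwise orthogonal in $L^2$, and they span the dyadic step functions, which are dense in $L^p$. From now on $2<p<\infty$, $1/p+1/p'=1$, $X=L^p([0,1]^d)$ with its standard norm $\|\cdot\|$, and $\mathcal D=\{\pm H_\nu\}$. Realizations exist also for $\tau=1$: a dyadic step function is orthogonal to all but finitely many $H_\nu$, so by density in $L^{p'}$ every functional $F$ has $|F(H_\nu)|<\epsilon$ for all but finitely many $\nu$, and $\sup_{\mathcal D}F$ is attained.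

It is known that for every $\tau\in(0,1]$ there are constants $C\ge1$ and $c>0$, depending on $p,d,\tau$, such that \eqref{eq:leb} holds with $\psi(N)=\lfloor cN^{2/p'}\rfloor$. The following question comes from \cite{DGHKT}.

\medskip\noindent\textbf{Question.} \emph{Fix $2<p<\infty$, $d\ge1$, $\tau\in(0,1]$. Are there $\alpha<2/p'$, a function $\psi$ and constants $C,c>0$ such that $\psi(N)\le cN^\alpha$ for all $N\ge1$ and \eqref{eq:leb} holds?}
\medskip

The power $2/p'=2-2/p$ grows from $1$ to $2$ as $p$ goes from $2$ to $\infty$. The space $L^p$ shows both geometries of Example~\ref{ex:lp}: Haar functions with disjoint supports span a copy of $\ell^p$, while near a constant function the $p$-th power of the norm behaves like a quadratic form. In each pure geometry $N$ steps suffice. We shall see in Section~\ref{sec:idea} that the power $2/p'$ appears when one assumes the worst feature of each geometry in every step. This suggests that the true power is $1$, provided the two features can rarely occur together.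

\begin{theorem}\label{thm:main}
Let $2<p<\infty$, $d\ge1$, $\tau\in(0,1]$ and $\beta=\dfrac{(d+1)(p-2)}{2(p-1)}$.
\begin{itemize}
\item[(a)] For every $\eta\in(0,1]$ there is $C_*=C_*(p,d,\tau,\eta)$ such that, with $\psi(N)=\lceil C_*N(1+\ln N)^\beta\rceil$, every realization of the WCGA satisfies
\[
\|f-G_{\psi(N)}f\|\le(1+3\eta)\,\sigma_N(f)\qquad\text{for all }N\ge1,\ f\in L^p([0,1]^d).
\]
\item[(b)] If \eqref{eq:leb} holds with some function $\psi$ and some constant $C$, then $\psi(N)\ge N$ for all $N$.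
\end{itemize}
\end{theorem}

\begin{proof}[Proof of part (b)]
Let $f$ be a sum of $N$ distinct Haar functions. Then $\sigma_N(f)=0$, so $f=G_{\psi(N)}f$ is a combination of at most $\psi(N)$ Haar functions. Linear independence gives $\psi(N)\ge N$.
\end{proof}

\begin{corollary}
For all $2<p<\infty$, $d\ge1$ and $\tau\in(0,1]$ the answer to the Question is yes. Every $\alpha>1$ is admissible, even with $C=1+\epsilon$ for any fixed $\epsilon>0$, and no $\alpha<1$ is admissible.
\end{corollary}

\begin{proof}
For $\alpha>1$ the function $\psi$ of part (a) is at most $c_\alpha N^\alpha$; take $\eta=\min(1,\epsilon/3)$ and note that $2/p'>1$. For $\alpha<1$, part (b) would give $N\le cN^\alpha$ for all $N$.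
\end{proof}

We do not decide whether the logarithm can be removed, that is, whether $\psi(N)=CN$ is possible.

\subsection*{Notation}
We put $q=p/(p-2)$, so that
\begin{equation}\label{eq:q}
\frac1q=1-\frac2p,\qquad \frac q{q+1}=\frac{p}{2(p-1)}=\frac{p'}2,\qquad \beta=\frac{d+1}{q+1}.
\end{equation}
A \emph{rectangle} is a product $R=I_1\times\dots\times I_d$ of dyadic intervals, and $\langle u\rangle_R=|R|^{-1}\int_Ru$. Every $H_\nu$ is supported on a rectangle $R$ with $|H_\nu|=|R|^{-1/p}\mathbf 1_R$. A rectangle supports at most $2^d$ of the $H_\nu$, because $[0,1)$ supports two of the $\chi_i$ and every other dyadic interval supports one. The norm of $L^s$ is $\|\cdot\|_s$. The letter $C$ denotes a positive constant that depends only on $p,d,\tau,\eta$ and may change from line to line; numbered constants are fixed.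

\section{One step of the algorithm}\label{sec:step}

By the equality case of H\"older's inequality, $F_h(g)=\|h\|^{1-p}\int|h|^{p-2}h\,g$. Since $p>2$, the function $x\mapsto|x|^p$ has the continuous second derivative $p(p-1)|x|^{p-2}$, which between $a$ and $a+b$ is at most $p(p-1)2^{p-2}(|a|^{p-2}+|b|^{p-2})$. Taylor's formula gives, with $C_1=2^{p-3}p(p-1)\ge1$,
\begin{equation}\label{eq:taylor}
|a+b|^p\le|a|^p+p|a|^{p-2}ab+C_1\big(|a|^{p-2}b^2+|b|^p\big),\qquad a,b\in\mathbb R .
\end{equation}

\begin{lemma}[Residuals]\label{lem:res}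
The norms $\|f_k\|$ are nonincreasing, and $\int|f_k|^{p-2}f_k\,y=0$ for all $y\in V_k$. If $f_k\ne0$, then $\varphi_{k+1}\notin V_k$; so the chosen Haar functions have distinct indices.
\end{lemma}

\begin{proof}
The spaces $V_k$ increase, which gives the first claim. For $y\in V_k$ and real $\lambda$, best approximation and \eqref{eq:taylor} give $\|f_k\|^p\le\|f_k-\lambda y\|^p\le\|f_k\|^p-p\lambda\int|f_k|^{p-2}f_k\,y+O(\lambda^2)$, and $\lambda\to0^\pm$ forces the integral to vanish. If $f_k\ne0$, then $F_{f_k}\ne0$ does not vanish on $\mathcal D$, which has dense span; by symmetry $\sup_{\mathcal D}F_{f_k}>0$. Hence $F_{f_k}(\varphi_{k+1})>0$, while $F_{f_k}$ vanishes on $V_k$.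
\end{proof}

How much does one step gain? The function $\lambda\mapsto\|h-\lambda\varphi\|^p$ has slope $-p\int|h|^{p-2}h\varphi$ at $0$ and second derivative $p(p-1)\gamma(h,\varphi)$, where
\[
\gamma(h,\varphi)=\int|h|^{p-2}\varphi^2
\]
will be called the \emph{curvature}. H\"older's inequality with exponents $q$ and $p/2$ gives $\gamma(h,\varphi)\le\|h\|^{p-2}\|\varphi\|^2$. The smaller the curvature, the farther one can descend.

\begin{lemma}[Gain of one step]\label{lem:gain}
Let $c_1=1/(2C_1)$. If $\|\varphi\|=1$ and $\int|h|^{p-2}h\varphi\ge\theta>0$, then $\gamma=\gamma(h,\varphi)>0$ and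
\[
\|h\|^p-\min_\lambda\|h-\lambda\varphi\|^p\ge c_1\min\big(\theta^2/\gamma,\ \theta^{p'}\big).
\]
\end{lemma}

\begin{proof}
The product $h\varphi$ is nonzero on a set of positive measure, so $\gamma>0$. By \eqref{eq:taylor}, $\|h\|^p-\|h-\lambda\varphi\|^p\ge p\lambda\theta-C_1(\lambda^2\gamma+\lambda^p)$ for $\lambda>0$. Take $\lambda=c_1\min(\theta/\gamma,\theta^{1/(p-1)})$. Then $\lambda\gamma\le c_1\theta$ and $\lambda^{p-1}\le c_1^{p-1}\theta\le c_1\theta$, so the gain is at least $(p-2C_1c_1)\lambda\theta\ge\lambda\theta$. Finally $1+1/(p-1)=p'$.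
\end{proof}

Both terms of the minimum describe actual behavior.

\begin{example}[Large curvature]\label{ex:flat}
Let $d=1$, let $\varphi=\pm1$ be the Haar function of $[0,1)$ and let $h=1+\epsilon\varphi$ with $\epsilon\to0^+$. Then $\theta=\int h^{p-1}\varphi=\frac12\big((1+\epsilon)^{p-1}-(1-\epsilon)^{p-1}\big)\sim(p-1)\epsilon$ and $\gamma\to1$. The minimum of $\|h-\lambda\varphi\|^p$ is $1$, because $\|h-\lambda\varphi\|\ge\int(h-\lambda\varphi)=1$, and $\|h\|^p-1\sim\frac12p(p-1)\epsilon^2$. The gain has order $\theta^2$.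
\end{example}

\begin{example}[Disjoint supports]\label{ex:disjoint}
Let $h=\sum_{\nu\in A}c_\nu H_\nu$, where the supports $R_\nu$ are disjoint. Then $|h|^{p-2}h=\sum_{\nu\in A}|c_\nu|^{p-2}c_\nu|R_\nu|^{-1/q}H_\nu$, so $\int|h|^{p-2}hH_\mu$ equals $|c_\mu|^{p-2}c_\mu$ for $\mu\in A$ and $0$ for $\mu\notin A$. The algorithm deletes one term per step, as in $\ell^p$: if $r$ is the sum of the remaining terms and $y$ lies in the span of the deleted ones, then $\|r-y\|\ge F_r(r-y)=\|r\|$. Now let $|A|=n$ and $c_\nu=n^{-1/p}$, so that $\|h\|=1$. For $\varphi=H_\mu$, $\mu\in A$, we get $\theta=n^{-1/p'}$ and $\gamma=n^{-1/q}$, and the gain is $1/n=\theta^{p'}=\theta^2/\gamma$.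
\end{example}

To bound the slope from below we need to control coefficients by norms. For a finite sum $g=\sum c_\nu H_\nu$ and an index set $B$ let $P_Bg=\sum_{\nu\in B}c_\nu H_\nu$.

\begin{lemma}[Unconditionality]\label{lem:uncond}
There is $K=K(p,d)\ge1$ such that for all finite sums $g=\sum c_\nu H_\nu$ and all $B$,
\[
\|P_Bg\|\le K\|g\|,\qquad \Big(\sum|c_\nu|^p\Big)^{1/p}\le K\|g\|.
\]
\end{lemma}

\begin{proof}
We use two classical facts. The univariate Haar system is unconditional in $L^p$ (Paley, Marcinkiewicz): $\|\sum\varepsilon_ia_i\chi_i\|\le K_1\|\sum a_i\chi_i\|$ for all signs $\varepsilon_i=\pm1$. Khintchine's inequality says that $\mathbb E|\sum\varepsilon_ia_i|^p\le K_2^p(\sum a_i^2)^{p/2}$ for independent random signs.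

For signs $\varepsilon^{(1)},\dots,\varepsilon^{(d)}$ put $\varepsilon_\nu=\varepsilon^{(1)}_{\nu_1}\cdots\varepsilon^{(d)}_{\nu_d}$ and $g_\varepsilon=\sum\varepsilon_\nu c_\nu H_\nu$. Apply the univariate bound in one variable at a time, with the other variables fixed, and integrate its $p$-th power; this gives $\|g_\varepsilon\|\le K_1^d\|g\|$, and also $\|g\|\le K_1^d\|g_\varepsilon\|$ because $(g_\varepsilon)_\varepsilon=g$. Now let all signs be independent and random. For real $a_\nu$,
\[
\Big(\sum a_\nu^2\Big)^{1/2}\le\Big(\mathbb E\Big|\sum\varepsilon_\nu a_\nu\Big|^p\Big)^{1/p}\le K_2^d\Big(\sum a_\nu^2\Big)^{1/2}.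
\]
The left inequality holds because the $\varepsilon_\nu$ are orthonormal and $p\ge2$. For the right one, induct on $d$: write the sum as $\sum_i\varepsilon^{(d)}_iY_i$, where $Y_i$ collects the terms with $\nu_d=i$. Khintchine's inequality in $\varepsilon^{(d)}$, the triangle inequality in $L^{p/2}$ and the induction hypothesis give
\[
\Big(\mathbb E\Big|\sum_i\varepsilon^{(d)}_iY_i\Big|^p\Big)^{2/p}\le K_2^2\Big(\mathbb E\Big(\sum_iY_i^2\Big)^{p/2}\Big)^{2/p}\le K_2^2\sum_i\big(\mathbb E|Y_i|^p\big)^{2/p}\le K_2^{2d}\sum a_\nu^2 .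
\]
Take $a_\nu=c_\nu H_\nu(x)$, raise to the power $p$ and integrate in $x$. With $\mathcal Sg=(\sum c_\nu^2H_\nu^2)^{1/2}$ we obtain $\|\mathcal Sg\|\le K_1^d\|g\|$ and $\|g\|\le(K_1K_2)^d\|\mathcal Sg\|$. Since $\mathcal SP_Bg\le\mathcal Sg$, the first claim holds with $K=K_1^{2d}K_2^d$. Since $p\ge2$, we have $\sum|c_\nu|^p=\int\sum|c_\nu H_\nu|^p\le\int(\mathcal Sg)^p$, which gives the second.
\end{proof}

\section{The idea: $p=4$, $d=1$ and a frozen residual}\label{sec:idea}

Consider the simplest task. Let $f=\sum_{\nu\in A}x_\nu H_\nu$ with $|A|=n$ and $\|f\|=1$. How many steps $M$ can pass while $\|f_k\|>\frac12$? For such $k$, Lemmas~\ref{lem:res} and~\ref{lem:uncond} and H\"older's inequality give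
\[
\tfrac12<F_{f_k}(f_k)=F_{f_k}(f)\le\sup_{\mathcal D}F_{f_k}\cdot\sum_{\nu\in A}|x_\nu|\le Kn^{1/p'}\sup_{\mathcal D}F_{f_k},
\]
so $\int|f_k|^{p-2}f_k\varphi_{k+1}\ge\theta:=2^{-p}\tau K^{-1}n^{-1/p'}$. The gains $\|f_k\|^p-\|f_{k+1}\|^p$ add up to at most $1$. If we use only $\gamma\le1$, Lemma~\ref{lem:gain} bounds each gain below by $c_1\theta^2$, and $M\le Cn^{2/p'}$. This is the power in the Question: it combines the small slope of Example~\ref{ex:disjoint} with the large curvature of Example~\ref{ex:flat}.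

Call a step \emph{fast} if $\gamma\le\theta^{2-p'}$ and \emph{slow} otherwise. A fast step gains at least $c_1\theta^{p'}$, so there are at most $c_1^{-1}\theta^{-p'}=Cn$ fast steps. Everything depends on the number of slow steps.

Let $p=4$ and $d=1$, so that $p'=4/3$, $q=2$ and $\theta^{-4/3}=Cn$. If $\varphi$ is a Haar function supported on $I$, then
\[
\gamma(h,\varphi)=|I|^{-1/2}\int_Ih^2=|I|^{1/2}\langle h^2\rangle_I ,
\]
and a step is slow if this number exceeds $\theta^{2/3}$, which has order $n^{-1/2}$. For $h=1$ the curvature is $|I|^{1/2}$, and fewer than $2n$ dyadic intervals have $|I|^{1/2}\ge n^{-1/2}$. The next lemma, with $\kappa=2$, shows that no function of norm one does essentially worse. For $\kappa>1$, $u\ge0$ and a rectangle $R$ in any dimension let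
\[
\mathcal A_R(u)=|R|^{1/\kappa}\langle u\rangle_R .
\]
By H\"older's inequality, $\mathcal A_R(u)\le\|u\mathbf 1_R\|_\kappa\le\|u\|_\kappa$.

\begin{lemma}[Counting intervals]\label{lem:intervals}
Let $\kappa>1$, $1/\kappa+1/\kappa'=1$, $C_0=2(\kappa')^\kappa$. For $0\le u\in L^\kappa[0,1]$, $\mu>0$ and $r\ge\kappa$,
\[
\#\{I:\mathcal A_I(u)\ge\mu\}\le C_0\big(\|u\|_\kappa/\mu\big)^r .
\]
\end{lemma}

\begin{proof}
The set is empty unless $\|u\|_\kappa\ge\mu$, so it suffices to treat $r=\kappa$. Let $\mathcal Mu(x)=\sup_{I\ni x}\langle u\rangle_I$ be the dyadic maximal function; the maximal inequality states that $\|\mathcal Mu\|_\kappa\le\kappa'\|u\|_\kappa$. If $\mathcal A_I(u)\ge\mu$ and $x\in I$, then $\mathcal Mu(x)\ge\mu|I|^{-1/\kappa}$, that is, $|I|^{-1}\le(\mathcal Mu(x)/\mu)^\kappa$. The numbers $|I|^{-1}$, $I\ni x$, are distinct powers of $2$, so those below a bound $Y$ add up to at most $2Y$. Writing $1=\int|I|^{-1}\mathbf 1_I$ for each interval in the set, we get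
\[
\#\{I:\mathcal A_I(u)\ge\mu\}=\int\sum_{I\ni x,\ \mathcal A_I(u)\ge\mu}|I|^{-1}\,dx\le2\mu^{-\kappa}\int(\mathcal Mu)^\kappa\le C_0\mu^{-\kappa}\|u\|_\kappa^\kappa .\qedhere
\]
\end{proof}

Pretend now that the residual is frozen: all curvatures are computed with one function $h$, $\|h\|_4\le1$, instead of $f_k$. With $\kappa=2$, $u=h^2$, $\mu=\theta^{2/3}$ the lemma leaves at most $8\theta^{-4/3}$ intervals for slow steps. The algorithm never repeats a Haar function, so there are at most $16\theta^{-4/3}=Cn$ slow steps, and $M\le Cn$ instead of $Cn^{3/2}$.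

Three things separate this picture from a proof. For $d\ge2$ there are more rectangles of a given volume, and the count changes (Section~\ref{sec:count}). The residual moves (Section~\ref{sec:chain}). These two points cost the logarithm and lead to a halving estimate (Section~\ref{sec:halving}). Finally, the number of halvings needed to descend from $\|f\|$ to $\sigma_N(f)$ is not bounded in terms of $N$ (Section~\ref{sec:phases}).

\section{Counting rectangles}\label{sec:count}

For general $p$ we express the curvature through $w=|h|^{p/2}\operatorname{sgn}h$, which satisfies $\|w\|_2^2=\|h\|^p$ and $|h|^{p-2}=|w|^{2/q}$. For $t\in[1,2)$, a rectangle $R$ and $g\in L^2$ put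
\[
a_R(g)=|R|^{1/2}\langle|g|^t\rangle_R^{1/t}.
\]
Because $t\ge1$, this is a seminorm in $g$, which the chaining argument will need. We shall use $t=\max(1,2/q)$, which is less than $2$ because $q>1$. For this $t$, if $\varphi=\pm H_\nu$ is supported on $R$, then monotonicity of averages in the exponent gives
\begin{equation}\label{eq:curv}
\gamma(h,\varphi)=|R|^{1/q}\langle|w|^{2/q}\rangle_R\le|R|^{1/q}\langle|w|^t\rangle_R^{2/(qt)}=a_R(w)^{2/q}.
\end{equation}
For $p=4$ we have $t=1$ and equality.

\begin{lemma}[Counting rectangles]\label{lem:rect}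
Let $t\in[1,2)$. There is $C_3=C_3(t,d)\ge1$ such that for $2<\rho\le3$, $\lambda>0$ and $g\in L^2([0,1]^d)$,
\[
\#\{R:a_R(g)\ge\lambda\}\le C_3(\rho-2)^{-(d-1)}\lambda^{-\rho}\|g\|_2^\rho .
\]
\end{lemma}

\begin{proof}
Let $\kappa=2/t\in(1,2]$ and $u=|g|^t$. Then $\mathcal A_R(u)=a_R(g)^t$ and $\|u\|_\kappa=\|g\|_2^t$. A counting bound cannot be iterated over the variables, but an $\ell^r$ bound can, by Minkowski's inequality. So we pass to $\ell^r$ with $r>\kappa$ in $d-1$ variables and keep the counting bound for the last one.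

\emph{The $\ell^r$ bound for intervals.} For $0\le v\in L^\kappa[0,1]$, Lemma~\ref{lem:intervals} and $\mathcal A_I(v)\le\|v\|_\kappa$ give
\begin{equation}\label{eq:strong1}
\sum_I\mathcal A_I(v)^r=\int_0^{\|v\|_\kappa}r\mu^{r-1}\#\{I:\mathcal A_I(v)\ge\mu\}\,d\mu\le D_r\|v\|_\kappa^r,\qquad D_r=\frac{C_0r}{r-\kappa}.
\end{equation}

\emph{The $\ell^r$ bound in dimension $k$.} We claim that $\sum_R\mathcal A_R(v)^r\le D_r^k\|v\|_\kappa^r$ for $0\le v\in L^\kappa([0,1]^k)$. Let $k\ge2$ and assume the claim for $k-1$. Write $R=R'\times I$ and $v_{R'}(y)=\mathcal A_{R'}(v(\cdot,y))$ for $y\in[0,1)$; by Fubini's theorem $\mathcal A_R(v)=\mathcal A_I(v_{R'})$. Minkowski's inequality in $\ell^{r/\kappa}$, applied to the integral of the sequence $(v_{R'}(y)^\kappa)_{R'}$, and the induction hypothesis for $v(\cdot,y)$ give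
\begin{equation}\label{eq:mink}
\sum_{R'}\|v_{R'}\|_\kappa^r\le\Big(\int\Big(\sum_{R'}v_{R'}(y)^r\Big)^{\kappa/r}dy\Big)^{r/\kappa}\le D_r^{k-1}\Big(\int\|v(\cdot,y)\|_\kappa^\kappa\,dy\Big)^{r/\kappa}=D_r^{k-1}\|v\|_\kappa^r .
\end{equation}
Applying \eqref{eq:strong1} to each $v_{R'}$ and summing proves the claim.

\emph{The count.} For $d\ge2$, Lemma~\ref{lem:intervals} for each $u_{R'}$ and \eqref{eq:mink} with $k=d$ yield
\[
\#\{R:\mathcal A_R(u)\ge\mu\}\le C_0\mu^{-r}\sum_{R'}\|u_{R'}\|_\kappa^r\le C_0D_r^{d-1}\big(\|u\|_\kappa/\mu\big)^r;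
\]
for $d=1$ this bound is Lemma~\ref{lem:intervals}. Take $r=\rho/t$ and $\mu=\lambda^t$. Then $D_r=C_0\rho/(\rho-2)\le3C_0/(\rho-2)$, and $C_3=C_0(3C_0)^{d-1}$ works.
\end{proof}

\begin{remark}
The restrictions are needed. For $g=1$ we have $a_R(g)=|R|^{1/2}$, and there are $2^k\binom{k+d-1}{d-1}\ge2^kk^{d-1}/(d-1)!$ rectangles of volume $2^{-k}$. With $\lambda=2^{-k/2}$ this excludes $\rho=2$ when $d\ge2$; with $k=\lceil1/(\rho-2)\rceil$, for which $\lambda^{-\rho}\le2\cdot2^k$, it shows that the factor $(\rho-2)^{-(d-1)}$ cannot be improved. The exponent $t=2$ fails already for $d=1$: for $g=2^{k/2}\mathbf 1_{[0,2^{-k})}$ and $I=[0,2^{-i})$, $0\le i\le k$, one has $\|g\|_2=1$ and $a_I(g)=2^{-(k-i)(1/t-1/2)}$, which equals $1$ for all these $k+1$ intervals if $t=2$.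
\end{remark}

\section{The moving residual}\label{sec:chain}

In step $j$ we must bound $a_{R_j}(w_j)$, where both the rectangle and the function depend on $j$. Lemma~\ref{lem:rect} says nothing if each function is tested on one rectangle only. We therefore need to know that the functions $w_j$ do not move much. In a Hilbert space, residuals of best approximations from increasing subspaces satisfy $\|h_i-h_j\|^2=\|h_i\|^2-\|h_j\|^2$ for $i\le j$. The following inequality supplies a substitute in $L^p$.

\begin{lemma}\label{lem:pyth}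
Let $U(a)=|a|^{p/2}\operatorname{sgn}a$. There is $C_2=C_2(p)\ge1$ such that
\[
|U(a)-U(b)|^2\le C_2\big(|a|^p-|b|^p-p|b|^{p-2}b(a-b)\big),\qquad a,b\in\mathbb R .
\]
Consequently $\|U(f_k)-U(f_l)\|_2^2\le C_2(\|f_k\|^p-\|f_l\|^p)$ for the residuals with $k\le l$.
\end{lemma}

\begin{proof}
For $b=0$ the left side and the bracket both equal $|a|^p$. For $b\ne0$ and $x=a/b$ they equal $|b|^p(U(x)-1)^2$ and $|b|^p(|x|^p-1-p(x-1))$. The last bracket is positive for $x\ne1$ by strict convexity. The quotient $(U(x)-1)^2/(|x|^p-1-p(x-1))$ is continuous for $x\ne1$, tends to $\frac{p^2}4\big/\frac{p(p-1)}2$ as $x\to1$, and tends to $1$ as $x\to\pm\infty$; hence it is bounded. Now put $a=f_k(x)$, $b=f_l(x)$ and integrate. The linear term vanishes by Lemma~\ref{lem:res}, since $f_k-f_l=G_lf-G_kf\in V_l$.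
\end{proof}

This is the second use of the Chebyshev step, after the distinctness of the indices. It bounds the sum of the squared increments of $U(f_k)$ over \emph{any} family of nonoverlapping time intervals. Writing $w_j$ as the last function plus all one-step increments would involve up to $M$ terms. We use dyadic time blocks instead: each $w_j$ becomes a sum of about $\log_2M$ increments, one per level, and the increments of one level play the role of a single frozen function. For $M=8$ and $j=2$ the decomposition is $w_2=w_7+(w_3-w_7)+0+(w_2-w_3)$.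

\begin{lemma}[Chaining]\label{lem:chain}
Let $t\in[1,2)$, $M\ge1$, $L=\lceil\log_2M\rceil$. Let $w_0,\dots,w_{M-1}\in L^2([0,1]^d)$ and $1\ge\xi_0\ge\dots\ge\xi_{M-1}\ge0$ satisfy $\|w_{M-1}\|_2\le1$ and $\|w_i-w_j\|_2^2\le C_2(\xi_i-\xi_j)$ for $i\le j$. Let $R_0,\dots,R_{M-1}$ be rectangles, none of which occurs more than $2^d$ times. Then for $2<\rho\le3$ and every $S\subset\{0,\dots,M-1\}$,
\[
\sum_{j\in S}a_{R_j}(w_j)\le2(L+1)W|S|^{1-1/\rho},\qquad W=\big(C_4(\rho-2)^{-(d-1)}\big)^{1/2},\quad C_4=2^dC_3C_2^{3/2}.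
\]
\end{lemma}

\begin{proof}
Put $w_j=w_{M-1}$ and $\xi_j=\xi_{M-1}$ for $M\le j<2^L$; the increment bound persists for all $i\le j<2^L$. For $0\le\ell\le L$, the \emph{blocks of level $\ell$} are the sets $\{i2^{L-\ell},\dots,(i+1)2^{L-\ell}-1\}$, $0\le i<2^\ell$. Let $e(\Delta)$ be the last element of a block $\Delta$, and for level $\ell\ge1$ let $\Delta^*$ be the block of level $\ell-1$ that contains $\Delta$. Define $g_\Delta=w_{e(\Delta)}-w_{e(\Delta^*)}$ for level $\ell\ge1$, and $g_\Delta=w_{2^L-1}$ for the block of level $0$. If $\Delta_\ell(j)$ is the block of level $\ell$ containing $j$, then $\Delta_L(j)=\{j\}$, and the sum telescopes: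
\begin{equation}\label{eq:tele}
w_j=\sum_{\ell=0}^Lg_{\Delta_\ell(j)} .
\end{equation}

Fix a level $\ell$. We claim that $\sum_\Delta\|g_\Delta\|_2^2\le C_2$, the sum being over the blocks of level $\ell$. For $\ell=0$ the sum is at most $1$. Let $\ell\ge1$. If $\Delta$ is the right half of $\Delta^*$, then $g_\Delta=0$. If $\Delta$ is the left half, then $\|g_\Delta\|_2^2\le C_2(\xi_{e(\Delta)}-\xi_{e(\Delta^*)})$, and the index range from $e(\Delta)$ to $e(\Delta^*)$ lies in $\Delta^*$. These ranges are disjoint for different left halves, and $\xi$ is nonincreasing, so the differences add up to at most $\xi_0\le1$. It follows that $\sum_\Delta\|g_\Delta\|_2^\rho\le(\sum_\Delta\|g_\Delta\|_2^2)^{\rho/2}\le C_2^{3/2}$.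

Let $y_j=a_{R_j}(g_{\Delta_\ell(j)})$ for $0\le j<M$. Sorting the $j$ by blocks and using Lemma~\ref{lem:rect},
\[
\#\{j:y_j\ge\lambda\}\le\sum_\Delta2^d\,\#\{R:a_R(g_\Delta)\ge\lambda\}\le2^dC_3(\rho-2)^{-(d-1)}\lambda^{-\rho}\sum_\Delta\|g_\Delta\|_2^\rho\le W^2\lambda^{-\rho}.
\]
If the $i$-th largest $y_j$ equals $\lambda>0$, then $i\le W^2\lambda^{-\rho}$, so $\lambda\le W^{2/\rho}i^{-1/\rho}\le Wi^{-1/\rho}$ because $W\ge1$. Therefore
\[
\sum_{j\in S}y_j\le W\sum_{i=1}^{|S|}i^{-1/\rho}\le W\int_0^{|S|}x^{-1/\rho}\,dx\le2W|S|^{1-1/\rho}.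
\]
Sum over the $L+1$ levels, using \eqref{eq:tele} and the triangle inequality for $a_{R_j}$.
\end{proof}

\section{The halving estimate}\label{sec:halving}

For the rest of the paper fix $\eta\in(0,1]$, $f$, $N$, a realization, a number $\sigma>\sigma_N(f)$, and $T=\sum_{\nu\in A}x_\nu H_\nu$ with $|A|\le N$ and $\|f-T\|\le\sigma$. Note that $\sigma>0$. Write $T_B=P_BT$. Let $\Lambda_m$ be the set of indices of the Haar functions chosen in the first $m$ steps, and let $A_m=A\setminus\Lambda_m$ be the set of indices of $T$ still missing. Up to $\sigma$, the residual is comparable to the missing part of $T$: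
\begin{equation}\label{eq:compare}
\|f_m\|\le\|T_{A_m}\|+\sigma,\qquad\|T_{A_m}\|\le K(\|f_m\|+\sigma).
\end{equation}
Indeed, $T_{A\cap\Lambda_m}\in V_m$ and $f-T_{A\cap\Lambda_m}=T_{A_m}+(f-T)$, which gives the first bound. For the second, $T_{A_m}=P_{A_m}(T-G_mf)$ because $P_{A_m}G_mf=0$, and $T-G_mf=f_m-(f-T)$ is a finite sum to which Lemma~\ref{lem:uncond} applies.

In the next proposition we single out a set $B$ of at most $n$ missing indices and treat the other missing terms of $T$ as an additional error $v$. The number of steps then depends on $n$ and not on $N$; Section~\ref{sec:phases} needs this flexibility.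

\begin{proposition}[Halving]\label{prop:half}
There is $C_5=C_5(p,d,\tau,\eta)$ such that, with $\Phi(n)=\lfloor C_5n(1+\ln n)^\beta\rfloor+1$, the following holds. Let $k\ge m\ge0$, $n\ge1$, $B\subset A_m$, $|B|\le n$, $v=\|T_{A_m\setminus B}\|$, and let $E>0$ satisfy $\|f_k\|\le E$. Then
\[
\|f_{k+\Phi(n)}\|\le\max\big(E/2,\ (1+\eta)(v+\sigma)\big).
\]
\end{proposition}

\begin{proof}
Dividing $f,T,\sigma$ by $E$ does not change the realization, so let $E=1$. Put $h_j=f_{k+j}$ and $\phi_j=\varphi_{k+j+1}$. Let $M\ge1$ be such that $\|h_M\|>\max(\frac12,(1+\eta)(v+\sigma))$. We show that $M\le C_5n(1+\ln n)^\beta$, which excludes $M=\Phi(n)$. By monotonicity,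
\[
\tfrac12<\|h_j\|\le1\quad\text{and}\quad\|h_j\|>(1+\eta)(v+\sigma)\qquad\text{for }0\le j\le M .
\]

\emph{Step 1: the slope.} Let $j<M$, $l=k+j$, $F=F_{h_j}$. By Lemma~\ref{lem:res}, $F$ vanishes on $G_lf$ and on $H_\nu$ for $\nu\in\Lambda_l$. Both $A\setminus A_m$ and $B\setminus A_l$ lie in $\Lambda_l$, so
\[
\|h_j\|=F(f)=F(f-T)+F(T_{A_m\setminus B})+F(T_{B\cap A_l})\le\sigma+v+\sup_{\mathcal D}F\cdot\sum_{\nu\in B\cap A_l}|x_\nu|;
\]
here $|F(H_\nu)|\le\sup_{\mathcal D}F$ by the symmetry of $\mathcal D$. The margin $1+\eta$ gives $\|h_j\|-(v+\sigma)\ge\frac\eta{1+\eta}\|h_j\|\ge\frac\eta2\|h_j\|$. By H\"older's inequality, Lemma~\ref{lem:uncond}, \eqref{eq:compare} and $\sigma<\|h_j\|$,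
\[
\sum_{\nu\in B\cap A_l}|x_\nu|\le n^{1/p'}K\|T_{A_l}\|\le n^{1/p'}K^2(\|h_j\|+\sigma)\le2K^2n^{1/p'}\|h_j\|.
\]
Hence $\sup_{\mathcal D}F\ge\frac\eta{4K^2}n^{-1/p'}$, and the selection rule together with $\|h_j\|>\frac12$ gives
\[
\int|h_j|^{p-2}h_j\phi_j=\|h_j\|^{p-1}F(\phi_j)\ge\theta:=c_0n^{-1/p'},\qquad c_0=2^{-(p-1)}\frac{\tau\eta}{4K^2}\le1 .
\]
The weakness parameter enters the proof only through $c_0$.

\emph{Step 2: the gains and the fast steps.} Let $\delta_j=\|h_j\|^p-\|h_{j+1}\|^p$ and $\gamma_j=\gamma(h_j,\phi_j)\in(0,1]$. Since $\|h_{j+1}\|\le\|h_j-\lambda\phi_j\|$ for all $\lambda$, Lemma~\ref{lem:gain} gives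
\begin{equation}\label{eq:gain}
\delta_j\ge c_1\min(\theta^2/\gamma_j,\theta^{p'}),\qquad\sum_{j<M}\delta_j\le1 .
\end{equation}
As $\theta\le1$ and $p'<2$, each $\delta_j$ is at least $c_1\theta^2$. So $M\le c_1^{-1}c_0^{-2}n^2$, and $L=\lceil\log_2M\rceil$ satisfies $L+1\le C(1+\ln n)$; this crude bound is what limits the number of chaining levels. Let $S=\{j<M:\gamma_j>\theta^{2-p'}\}$ be the set of slow steps. For $j\notin S$ the minimum in \eqref{eq:gain} is $\theta^{p'}$, so $M-|S|\le c_1^{-1}\theta^{-p'}=c_1^{-1}c_0^{-p'}n$.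

\emph{Step 3: the slow steps.} Suppose $S\ne\emptyset$. Let $t=\max(1,2/q)$, $w_j=U(h_j)$, $\xi_j=\|h_j\|^p=\|w_j\|_2^2$, and let $R_j$ be the support of $\phi_j$. By Lemma~\ref{lem:pyth} and the distinctness of the indices, Lemma~\ref{lem:chain} applies, so for $2<\rho\le3$ the mean of the numbers $a_j=a_{R_j}(w_j)$, $j\in S$, is at most $2(L+1)W|S|^{-1/\rho}$. By \eqref{eq:curv}, $0<\gamma_j\le a_j^{2/q}$. For $j\in S$ the minimum in \eqref{eq:gain} is $\theta^2/\gamma_j$. Jensen's inequality for the convex function $x\mapsto x^{-2/q}$ on $(0,\infty)$ gives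
\[
\frac1{c_1\theta^2}\ge\sum_{j\in S}\frac1{\gamma_j}\ge\sum_{j\in S}a_j^{-2/q}\ge|S|\Big(\frac1{|S|}\sum_{j\in S}a_j\Big)^{-2/q}\ge|S|^{1+\frac2{\rho q}}\big(2(L+1)W\big)^{-2/q}.
\]
Thus $|S|\le Z^{e(\rho)}$, where $Z=c_1^{-1}\theta^{-2}(2(L+1)W)^{2/q}\ge1$ and $e(\rho)=\frac{\rho q}{\rho q+2}$. By \eqref{eq:q}, $e(2)=\frac q{q+1}=\frac{p'}2$, exactly the exponent that turns $\theta^{-2}$ into a multiple of $n$. Moreover
\[
e(\rho)-e(2)=\frac{2q(\rho-2)}{(\rho q+2)(2q+2)}\le\rho-2 .
\]
So $\rho$ should be so close to $2$ that $Z^{\rho-2}$ is bounded, and no closer, because $W$ grows as $\rho\to2$. Take $\rho=2+\frac1{1+\ln n}$. Then $W^{2/q}=C_4^{1/q}(1+\ln n)^{(d-1)/q}$ and $(L+1)^{2/q}\le C(1+\ln n)^{2/q}$, so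
\[
Z\le Cn^{2/p'}(1+\ln n)^{(d+1)/q}.
\]
Since $1+\ln n\le n$, this is at most $Cn^{d+3}$, and $n^{\rho-2}\le e$ gives $Z^{\rho-2}\le C$. Therefore
\[
|S|\le Z^{\rho-2}Z^{q/(q+1)}\le Cn(1+\ln n)^{(d+1)/(q+1)}=Cn(1+\ln n)^\beta .
\]
Adding the fast steps gives $M\le C_5n(1+\ln n)^\beta$ with $C_5$ independent of $M$.
\end{proof}

\begin{remark}
In $\beta=\frac{2+(d-1)}{q+1}$, the summand $2$ comes from the number of chaining levels and $d-1$ from the count of rectangles. The denominator comes from Jensen's inequality, which uses that slow steps with moderate curvature still gain more than $c_1\theta^2$. If one used only the definition of $S$, as in Section~\ref{sec:idea}, then $a_j>\theta^{(2-p')q/2}=\theta^{p'/2}$ for $j\in S$, and Lemma~\ref{lem:chain} would give $|S|\le(2(L+1)W\theta^{-p'/2})^\rho\le Cn(1+\ln n)^{d+1}$.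
\end{remark}

\section{From halving to the Lebesgue-type inequality}\label{sec:phases}

With $B=A_m$ and $v=0$, Proposition~\ref{prop:half} halves the error every $\Phi(N)$ steps until it reaches $(1+\eta)\sigma$. The number of halvings is about $\log_2(\|f\|/\sigma)$, which is not bounded in terms of $N$. We need a way to charge the steps to something of total size $N$, namely to the indices of $A$ that the algorithm captures. We run the algorithm in phases. A phase looks for the first scale $2^{J-1}$ at which the best $2^{J-1}$ missing terms of $T$ approximate the missing part much better than the best $2^{J-2}$ terms. After about $2^J$ steps, up to the logarithm, the residual is far smaller than anything $2^{J-2}$ terms of $T$ can achieve. By \eqref{eq:compare}, either more than $2^{J-2}$ indices were captured, or the error is already of the size of $\sigma$.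

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $b=6K/\eta$ and $s=\lceil\log_2b\rceil$, so that $2^{-s}\le1/b$.

\emph{One phase.} Let $m\ge0$ with $A_m\ne\emptyset$. Put $v_0=\|T_{A_m}\|$, and for $j\ge1$ put
\[
v_j=\min\{\|T_{A_m\setminus B}\|:B\subset A_m,\ |B|\le2^{j-1}\},
\]
attained at $B=B_j$. Let $J_0\ge1$ be the least integer with $2^{J_0-1}\ge|A_m|$. Then $v_{J_0}=0$ and $2^{J_0-1}<2|A_m|\le2N$. Let $J\ge1$ be the least integer with $v_{J-1}\ge bv_J$. It exists and $J\le J_0$, so $2^{J-1}<2N$; and $v_{j-1}<bv_j$ for $1\le j<J$. Define $m_0=m$ and $m_j=m_{j-1}+s\Phi(2^{j-1})$ for $1\le j\le J$. We claim that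
\begin{equation}\label{eq:claim}
\|f_{m_j}\|\le(1+\eta)(v_j+\sigma)\quad(0\le j<J),\qquad\|f_{m_J}\|\le(1+\eta)(v_{J-1}/b+\sigma).
\end{equation}
The case $j=0$ is the first bound in \eqref{eq:compare}. Let $1\le j\le J$, assume the claim for $j-1$, and put $E_0=(1+\eta)(v_{j-1}+\sigma)$ and $Y=(1+\eta)(v_j+\sigma)$. Apply Proposition~\ref{prop:half} with $B=B_j$, $n=2^{j-1}$, starting at $k=m_{j-1}$ with $E=E_0$ and then repeatedly with $E=\max(2^{-i}E_0,Y)$, $i=1,\dots,s-1$. This gives $\|f_{m_j}\|\le\max(2^{-s}E_0,Y)\le\max(E_0/b,Y)$. If $j<J$, then $v_{j-1}+\sigma\le b(v_j+\sigma)$, so $E_0/b\le Y$: the slow decay of $v_j$ before $J$ is the reason why a bounded number $s$ of halvings suffices at each scale. If $j=J$, both $E_0/b$ and $Y$ are at most $(1+\eta)(v_{J-1}/b+\sigma)$, the latter because $v_J\le v_{J-1}/b$. This proves \eqref{eq:claim}.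

Since $2^{j-1}<2N$, $1+\ln2N\le2(1+\ln N)$, $\sum_{j\le J}2^{j-1}<2\cdot2^{J-1}$ and $J\le2^{J-1}$, the length of the phase satisfies
\begin{equation}\label{eq:length}
m_J-m=s\sum_{j=1}^J\Phi(2^{j-1})\le C_62^{J-1}(1+\ln N)^\beta,\qquad C_6=s(2^{\beta+1}C_5+1).
\end{equation}

\emph{The dichotomy.} Let $Q=A_m\setminus A_{m_J}$ be the set of indices of $A$ captured during the phase; then $A_m\setminus Q=A_{m_J}$.

\emph{Case (i): $|Q|\le2^{J-2}$}, which for $J=1$ means $Q=\emptyset$. Then $v_{J-1}\le\|T_{A_m\setminus Q}\|$ by the definition of $v_{J-1}$. By \eqref{eq:compare}, \eqref{eq:claim}, $\eta\le1$ and $b\ge4K$,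
\[
v_{J-1}\le\|T_{A_{m_J}}\|\le K\big(\|f_{m_J}\|+\sigma\big)\le K\Big(\frac{2v_{J-1}}b+3\sigma\Big)\le\frac{v_{J-1}}2+3K\sigma .
\]
So $v_{J-1}\le6K\sigma$, and \eqref{eq:claim} gives $\|f_{m_J}\|\le(1+\eta)(1+6K/b)\sigma=(1+\eta)^2\sigma\le(1+3\eta)\sigma$. We stop.

\emph{Case (ii): $|Q|>2^{J-2}$.} Then $|Q|\ge1$, and by \eqref{eq:length} the phase used at most $2C_6|Q|(1+\ln N)^\beta$ steps. If $A_{m_J}\ne\emptyset$, we start a new phase at $m_J$. If $A_{m_J}=\emptyset$, then $\|f_{m_J}\|\le\sigma$ by \eqref{eq:compare}, and we stop.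

\emph{The total count.} If $A=\emptyset$, then $\|f_0\|\le\sigma$. Otherwise start the first phase at $m=0$. The phases of type (ii) capture disjoint nonempty subsets of $A$, so there are finitely many of them, and together they use at most $2C_6N(1+\ln N)^\beta$ steps. At most one phase is of type (i), and by \eqref{eq:length} and $2^{J-1}<2N$ it uses at most $2C_6N(1+\ln N)^\beta$ steps. With $C_*=4C_6$, the residual has norm at most $(1+3\eta)\sigma$ after at most $C_*N(1+\ln N)^\beta$ steps, and by monotonicity $\|f_{\psi(N)}\|\le(1+3\eta)\sigma$. The phases depend on $T$ and $\sigma$, but $\psi(N)$ and the realization do not. Letting $\sigma\downarrow\sigma_N(f)$ completes the proof.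
\end{proof}

\begin{thebibliography}{1}
\bibitem{DGHKT}
Stephen Dilworth, Gustavo Garrigos, Eugenio Hernandez, Denka Kutzarova, Vladimir Temlyakov,
\emph{Lebesgue-type inequalities in greedy approximation},
arXiv:1909.13536 (2019).
\end{thebibliography}
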